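# An outer automorphism that is trivial on an ideal, and a graded simple ring that is not simple

## 1. Matrix-valued functions on a dyadic circle

Fix a field $k$. For $m\ge 0$ let
$$V_m=\mathbb Z/2^m\mathbb Z,\qquad B_m=M_{2^m}(k),\qquad A_m=\mathrm{Map}(V_m,B_m),$$
where $A_m$ has pointwise operations. Think of $w\in V_m$ as the point $w/2^m$ of the circle $\mathbb R/\mathbb Z$. An element of $A_m$ then puts a matrix at each of $2^m$ equally spaced points, and passing from $m$ to $m+1$ doubles both the number of points and the size of the matrices.

Identify $B_{m+1}$ with $M_2(B_m)$ and define $\iota_m:A_m\to A_{m+1}$ by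
$$(\iota_mf)(2j)=\mathrm{diag}(f(j),f(j)),\qquad (\iota_mf)(2j+1)=\mathrm{diag}(f(j),f(j+1))\qquad(j\in V_m).\tag{1}$$
At an old point the old matrix is doubled. At a new midpoint we put the two neighboring matrices side by side. Each $\iota_m$ is a unital $k$-algebra homomorphism, because block-diagonal matrices multiply blockwise. It is injective, because $f(j)$ can be read off from $(\iota_mf)(2j)$. We therefore regard the $A_m$ as an increasing chain and put
$$A=\varinjlim A_m=\bigcup_{m\ge 0}A_m,\qquad k=A_0\subset A_1\subset A_2\subset\cdots .$$

For $u\in V_m$ let $e_u\in A_m$ be the function with value $1$ at $u$ and $0$ elsewhere.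

**Example.** For $f\in A_1$ with values $f(0),f(1)$, the image in $A_2$ has the values
$$\mathrm{diag}(f(0),f(0)),\quad \mathrm{diag}(f(0),f(1)),\quad \mathrm{diag}(f(1),f(1)),\quad \mathrm{diag}(f(1),f(0))$$
at $0,1,2,3$. So $e_0\in A_1$, which is a central idempotent of $A_1$, becomes $\bigl(1,\ \mathrm{diag}(1,0),\ 0,\ \mathrm{diag}(0,1)\bigr)$ in $A_2$. It is no longer central, because $\mathrm{diag}(1,0)$ is not a scalar matrix. The ideal that it generates has spread from the point $0$ to the three points $-1,0,1$ of $V_2$, but it does not see the point $2$.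

This is the character of $A$: it has many ideals, each living on an arc of the circle, but the gluing at the midpoints destroys central idempotents.

## 2. Rotations and a gauge automorphism

**Rotations.** Let $D=\mathbb Z[1/2]/\mathbb Z$, the Prüfer $2$-group, and let $D_m=2^{-m}\mathbb Z/\mathbb Z$, so that $D=\bigcup_m D_m$. For $r\in D_m$ let $[r]_m\in V_m$ be the class of $2^m\rho$, where $\rho$ is any representative of $r$. Then $[\cdot]_m:D_m\to V_m$ is a group isomorphism, and $[r]_{m+1}=2[r]_m$. For $r\in D_m$ and $f\in A_m$ put
$$(\sigma_rf)(w)=f(w-[r]_m).$$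
This is compatible with (1). At an even point,
$$(\sigma_r\iota_mf)(2j)=(\iota_mf)(2j-2[r]_m)=\mathrm{diag}\bigl(f(j-[r]_m),f(j-[r]_m)\bigr)=(\iota_m\sigma_rf)(2j),$$
and in the same way
$$(\sigma_r\iota_mf)(2j+1)=\mathrm{diag}\bigl(f(j-[r]_m),f(j+1-[r]_m)\bigr)=(\iota_m\sigma_rf)(2j+1).$$
So we get a homomorphism $\sigma:D\to\mathrm{Aut}_k(A)$, with
$$\sigma_r(e_u)=e_{u+[r]_m}\qquad(r\in D_m,\ u\in V_m).\tag{2}$$

**Gauge automorphism.** Now fix $\lambda\in k\setminus\{0,1\}$ (this needs $k\ne\mathbb F_2$). For $m\ge1$ let $U_m\in A_m$ be given by
$$U_m(0)=\mathrm{diag}(\lambda 1,1)\in M_2(B_{m-1}),\qquad U_m(w)=1\ \text{ for } w\neq 0 .$$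
It is a unit, and it commutes with $A_{m-1}$: at $0$ an element of $\iota_{m-1}(A_{m-1})$ has the value $\mathrm{diag}(f(0),f(0))$, which commutes with $\mathrm{diag}(\lambda1,1)$. Put
$$T_m=U_3U_4\cdots U_m\quad(m\ge3),\qquad T_m=1\quad(m<3).$$
If $a\in A_m$, then $T_{m+1}aT_{m+1}^{-1}=T_maT_m^{-1}$. For $m<2$ both sides are $a$. For $m\ge 2$ we have $T_{m+1}=T_mU_{m+1}$, and $U_{m+1}$ commutes with $a$. Hence
$$\alpha(a)=T_m\,a\,T_m^{-1}\qquad(a\in A_m)\tag{3}$$
is well defined. It is an automorphism of each $A_m$, so it is an automorphism of $A$.

**Example.** On $A_2$ the automorphism $\alpha$ is the identity. On $A_3$ it is conjugation by $U_3$; at the point $0$ this multiplies the matrix unit $E_{15}$ by $\lambda$, so $\alpha\ne\mathrm{id}$. On $A_4$ it is conjugation by $T_4=U_3U_4$. By (1), the values of $T_4$ on $V_4$ are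
$$T_4(0)=\mathrm{diag}(\lambda^2 1_4,\lambda1_4,\lambda1_4,1_4),\quad T_4(1)=\mathrm{diag}(\lambda1_4,1_{12}),\quad T_4(-1)=\mathrm{diag}(1_8,\lambda1_4,1_4),$$
and $1$ at all other points. The infinite "product" $U_3U_4U_5\cdots$ is concentrated near the point $0$ of the circle. Far from $0$ it is $1$; at $0$ it collects more factors at each stage. We will prove that $\alpha$ is not inner, although it is the identity on a non-zero ideal that lives near the point $\frac12$.

**Translates of $\alpha$.** For $r\in D$ put $\alpha_r=\sigma_r\alpha\sigma_r^{-1}$, a gauge automorphism concentrated near $r$. If $r\in D_m$ and $a\in A_m$, then $\sigma_r^{-1}(a)\in A_m$, so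
$$\alpha_r(a)=\sigma_r\bigl(T_m\sigma_r^{-1}(a)T_m^{-1}\bigr)=\sigma_r(T_m)\,a\,\sigma_r(T_m)^{-1}.\tag{4}$$
Let $\Delta_m\subset A_m$ be the commutative algebra of functions whose values are diagonal matrices. Then $\iota_m(\Delta_m)\subset\Delta_{m+1}$, $\sigma_r(\Delta_m)=\Delta_m$ for $r\in D_m$, and $U_m,T_m\in\Delta_m$. So the elements $\sigma_r(T_m)$, $r\in D_m$, commute with one another, and by (4) all the $\alpha_r$ with $r\in D$ commute. Let $d\in\{2,3,\dots\}\cup\{\infty\}$ be the multiplicative order of $\lambda$. If $d<\infty$, then $U_m^d=1$ for all $m$, so $T_m^d=1$ and $\alpha_r^d=1$. Finally $\sigma_t\alpha_r\sigma_t^{-1}=\alpha_{r+t}$.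

**The group.** Let $C_d$ be the cyclic group of order $d$ (infinite cyclic if $d=\infty$). The restricted wreath product
$$G=C_d\wr D=C_d^{(D)}\rtimes D$$
has as its base $C_d^{(D)}$ the direct sum of copies of $C_d$ indexed by $D$. Let $c_r$ generate the $r$-th copy, and let $t\in D$ act by $tc_rt^{-1}=c_{r+t}$. The relations just checked say exactly that
$$c_r\mapsto\alpha_r,\qquad t\mapsto\sigma_t$$
defines a homomorphism $\theta:G\to\mathrm{Aut}_k(A)$. We have $\theta(c_0)=\alpha$.

## 3. Strongly graded rings and the centralizer condition

What is this pair $(A,\theta)$ for? It answers a question about graded rings. All rings are associative and unital with $1\neq0$. For subsets $X,Y$ of a ring, $XY$ is the set of finite sums of products $xy$ with $x\in X$, $y\in Y$. Groups are written multiplicatively with identity $e$, except that $D$ is additive.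

**Definition.** A ring $R$ is *$G$-graded* if $R=\bigoplus_{g\in G}R_g$ with additive subgroups $R_g$ such that $R_gR_h\subseteq R_{gh}$. It is *strongly $G$-graded* if $R_gR_h=R_{gh}$ for all $g,h$. Then $R_e$ is a subring containing $1$. For $r=\sum r_g$ with $r_g\in R_g$, the *support* is $\mathrm{supp}\,r=\{g:r_g\ne0\}$, a finite set.

**Definition.** A two-sided ideal $I$ is *graded* if $I=\bigoplus_g(I\cap R_g)$. The ring $R$ is *graded simple* if its only graded two-sided ideals are $\{0\}$ and $R$. It is *simple* if its only two-sided ideals are $\{0\}$ and $R$.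

**Definition.** $C_R(R_e)=\{r\in R: ra=ar\text{ for all }a\in R_e\}$ is the centralizer of $R_e$, and $Z(R_e)$ is the center of $R_e$.

Clearly $Z(R_e)\subseteq C_R(R_e)$ always. The condition $C_R(R_e)=Z(R_e)$ says that nothing outside $R_e$ commutes with $R_e$.

**Examples.** The polynomial ring $k[x]$ with its $\mathbb Z$-grading by degree is not strongly graded, since $R_1R_{-1}=0$. The Laurent ring $k[x,x^{-1}]$ is strongly $\mathbb Z$-graded. It is graded simple, since a non-zero graded ideal contains some $cx^n$ with $c\in k\setminus\{0\}$, a unit. It is not simple, since $(x-1)$ is proper. The centralizer condition fails: $R_e=k$ and $C_R(k)=R$.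

Given a group homomorphism $\theta:G\to\mathrm{Aut}(A)$, the *skew group ring* $A*G=\bigoplus_gA\delta_g$ has multiplication determined by $\delta_ga=\theta(g)(a)\delta_g$ and $\delta_g\delta_h=\delta_{gh}$. It is strongly graded with identity component $A=A\delta_e$. For instance, let $C_2=\{e,g\}$ act on $\mathbb C$ by complex conjugation. Then $a\delta_g$ commutes with $\mathbb C$ only if $za=a\bar z$ for all $z\in\mathbb C$, so only if $a=0$. Hence $\mathbb C*C_2$ satisfies the centralizer condition. It is graded simple because $\mathbb C$ is a field and $\delta_g$ is a unit.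

**Question** (Johan Öinert, "Bimodules in group graded rings", arXiv:1608.08619, 2016). Let $R$ be a strongly $G$-graded ring that is graded simple and satisfies $C_R(R_e)=Z(R_e)$. Is $R$ necessarily simple?

The answer is known to be yes if (1) $R_e$ is a simple ring (Van Oystaeyen), or (2) $R_e$ is commutative, or (3) $G$ is hypercentral, which means that every non-trivial factor group of $G$ has a non-trivial center. In general the answer is no.

Recall that a ring $A$ is *von Neumann regular* if every $a\in A$ can be written $a=aya$ with some $y\in A$. For example, $M_n(k)$ is von Neumann regular: write $a=P\,\mathrm{diag}(1_r,0)\,Q$ with $P,Q$ invertible and take $y=Q^{-1}\mathrm{diag}(1_r,0)P^{-1}$.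

**Theorem A.** Let $k$ be a field, $\lambda\in k\setminus\{0,1\}$, and let $d\in\{2,3,\dots\}\cup\{\infty\}$ be the multiplicative order of $\lambda$. Let $D=\mathbb Z[1/2]/\mathbb Z$ and $G=C_d\wr D=C_d^{(D)}\rtimes D$ (restricted wreath product). There are a unital von Neumann regular $k$-algebra $A$ and an action of $G$ on $A$ such that the skew group ring $R=A*G$, strongly $G$-graded with $R_e=A$, is graded simple and satisfies $C_R(R_e)=Z(R_e)=k$, but $R$ is not simple.

The algebra and the action are those of Sections 1 and 2.

**Theorem B.** Suppose every non-trivial factor group of $G$ has a non-identity element with finite conjugacy class. If $R$ is strongly $G$-graded, graded simple and $C_R(R_e)=Z(R_e)$, then $R$ is simple.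

Section 4 treats easy cases of the Question and shows where the obvious argument stops. Sections 5 to 9 prove Theorem A, and Sections 10 to 12 prove Theorem B.

## 4. Elements of minimal support

The first thing to try is to take a non-zero ideal $J$ of $R$, choose an element of $J$ with few components, and force it into $R_e$ by taking commutators with $R_e$. One fact is used all the time.

**Lemma 1.** Let $R$ be strongly $G$-graded, $g\in G$ and $0\ne s\in R$. Then $sR_{g^{-1}}\neq0$.

**Proof.** We have $1\in R_e=R_{g^{-1}}R_g$, so $s\in sR_{g^{-1}}R_g$. $\square$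

Let $R$ be as in the Question and let $J\ne0$ be an ideal. Let $n$ be the minimal support size of non-zero elements of $J$, and let $r\in J$ attain it. Pick $g\in\mathrm{supp}\,r$. By Lemma 1 there is $x\in R_{g^{-1}}$ with $r_gx\ne0$. Then $rx\in J$ has support inside $(\mathrm{supp}\,r)g^{-1}$, and $e$ belongs to this support. By minimality its size is $n$. So we may assume $e\in S:=\mathrm{supp}\,r$.

Suppose that some non-zero $z\in J$ with $\mathrm{supp}\,z\subseteq S$ has a non-zero identity component $z_e$ that lies in $Z(R_e)$. For $a\in R_e$, the element $az-za\in J$ has components $az_s-z_sa\in R_s$, and its identity component vanishes. So its support has size at most $n-1$, and $az=za$ by minimality. Then $z\in C_R(R_e)=Z(R_e)\subseteq R_e$. Now $RzR\subseteq J$ is a non-zero graded ideal, so $J=R$. Everything depends on finding such a $z$.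

**$R_e$ commutative.** Take $z=r$. This is case (2).

For the next two cases put
$$J_S=\{z\in J:\mathrm{supp}\,z\subseteq S\},\qquad I=\{z_e:z\in J_S\}.$$
Since $R_eJ_SR_e\subseteq J_S$, the set $I$ is an ideal of $R_e$, and $0\neq r_e\in I$.

**$R_e$ simple.** Then $I=R_e$, so some $z\in J_S$ has $z_e=1$. This is case (1).

**$G$ abelian.** Let $x\in R_g$, $y\in R_{g^{-1}}$ and $z\in J_S$. Then $xzy\in J$ has support in $gSg^{-1}=S$ and identity component $xz_ey$. So $R_gIR_{g^{-1}}\subseteq I$ for all $g$. The graded ideal $RIR$ is non-zero, so it is $R$, and its identity component is $\sum_gR_gIR_{g^{-1}}\subseteq I$. Hence $1\in I$, and again some $z\in J_S$ has $z_e=1$.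

**Where this stops.** For general $R_e$ and $G$, graded simplicity only tells us about ideals $I$ of $R_e$ with $R_gIR_{g^{-1}}\subseteq I$ for all $g$. But conjugating by homogeneous elements of degree $g$ and $g^{-1}$ sends $J_S$ to $J_{gSg^{-1}}$. If $gSg^{-1}\ne S$, we learn nothing about $I$ itself. So $I$ may be a proper ideal, and it may contain no non-zero central element. A counterexample has to live here: $R_e$ is neither simple nor commutative, and $S$ is moved by conjugation. Theorem B says that having only finitely many conjugates to handle is still harmless; in Theorem A there are infinitely many.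

## 5. Three demands on a group acting on an algebra

We look for a counterexample of the form $R=A*G$. This ring acts on $A$ by $(a\delta_g)\cdot b=a\,\theta(g)(b)$, and the annihilator of this module is a two-sided ideal. It does not contain $1$. So the following are enough.

1. $A$ has no $\theta(G)$-invariant ideals except $0$ and $A$. (Graded simplicity.)
2. If $g\neq e$ and $a\in A$ satisfies $ba=a\,\theta(g)(b)$ for all $b\in A$, then $a=0$. (Centralizer condition.)
3. Some $\alpha=\theta(g)$ with $g\ne e$ fixes a non-zero ideal $I$ of $A$ pointwise, and $I$ contains a non-zero idempotent $p$. Then $p\delta_e-p\delta_g$ is non-zero and kills $A$: since $p,pb\in I$, we have $pb-p\alpha(b)=pb-\alpha(p)\alpha(b)=pb-\alpha(pb)=0$.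

Demands 2 and 3 pull against each other. If the ideal $I$ in demand 3 contains a non-zero central element $z$ of $A$, then $z\alpha(b)=\alpha(z)\alpha(b)=\alpha(zb)=zb=bz$ for all $b$, so $z$ violates demand 2. This rules out the natural first candidates.

**An attempt that fails.** If $A$ is a finite product of simple rings, every non-zero ideal is generated by a non-zero central idempotent, so demands 2 and 3 cannot both hold. The same obstruction appears if we drop the gluing in Section 1 and use $\mathrm{diag}(f(j),f(j))$ at $2j$ and also at $2j+1$. The rotations and $\alpha$ can be defined as before (the $U_m$ still commute with $A_{m-1}$, since only the value at $0$ matters). But then the image of $e_u$ is $e_{2u}+e_{2u+1}$ at the next stage, so each $e_u$ is central in $A$. For $u=2\in V_2$ the ideal $e_uA$ lives on the points $w\in V_m$ with $2^{m-1}\le w<2^{m-1}+2^{m-2}$. The image of $U_l$ in $A_m$ differs from $1$ only at points with $0\le w<2^{m-l}$, where $l\ge3$. So $\alpha$ fixes $e_uA$ pointwise, and the central element $e_u$ violates demand 2.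

So we want an algebra with many ideals and with center $k$. That is what the gluing $\mathrm{diag}(f(j),f(j+1))$ achieves. We now verify everything for the $A$ of Section 1.

## 6. Center, supports and ideals of $A$

**Regularity.** Each $A_m$ is a finite product of algebras $M_{2^m}(k)$, so it is von Neumann regular. Every element of $A$ lies in some $A_m$, so $A$ is von Neumann regular.

**Center.** *We show $Z(A)=k$.* Let $z\in A_m$ be central in $A$. It is central in $A_m$, so each $z(j)$ is a scalar matrix. It is also central in $A_{m+1}$, so its value $\mathrm{diag}(z(j),z(j+1))$ at $2j+1$ is a scalar matrix. So $z(j)$ and $z(j+1)$ are the same scalar for every $j\in V_m$. Hence $z$ is constant, that is, $z\in k$. Conversely $k=A_0$ is central.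

**Supports.** *We compute how far a point of $V_m$ spreads in later stages.* Let $f\in A_m$ and $l\ge m$. By (1) and induction on $l$, the value at $w\in V_l$ of the image of $f$ in $A_l$ is block diagonal, and its blocks are the $f(u)$ with $u$ in a set $P_{l,m}(w)\subseteq V_m$ that does not depend on $f$, each such $u$ occurring at least once. Put
$$W_l(u)=\{w\in V_l:u\in P_{l,m}(w)\}\qquad(u\in V_m).$$
So $W_m(u)=\{u\}$. By (1), the matrix at $j\in V_l$ occurs as a block at $2j$, at $2j+1$ and at $2(j-1)+1=2j-1$, and nowhere else. Hence
$$W_{l+1}(u)=\bigcup_{j\in W_l(u)}\{2j-1,2j,2j+1\}.$$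
By induction on $l$,
$$W_l(u)=2^{l-m}u+\{-(2^{l-m}-1),\dots,2^{l-m}-1\}\pmod{2^l}.$$
Indeed, for $j=2^{l-m}u+s$ with $|s|\le2^{l-m}-1$ the three points are $2^{l+1-m}u+2s+\{-1,0,1\}$. As $s$ runs through its range, $2s+\{-1,0,1\}$ covers exactly the integers of absolute value at most $2(2^{l-m}-1)+1=2^{l+1-m}-1$.

Let $\|\cdot\|$ be the distance to $0$ in $\mathbb R/\mathbb Z$, and view $w/2^l$ in $\mathbb R/\mathbb Z$ for $w\in V_l$. Since $(2^{l-m}-1)/2^l<2^{-m}$, for $u\in V_m$ we get
$$w\in W_l(u)\ \Longrightarrow\ \|w/2^l-u/2^m\|<2^{-m}.\tag{5}$$

**Ideals.** For $u\in V_m$ let $I_u=Ae_uA$. The image of $e_u$ in $A_l$ is non-zero exactly on $W_l(u)$, because its blocks at $w$ are $1$ or $0$, and a block $1$ occurs if and only if $u\in P_{l,m}(w)$. Since $A_l$ is a product of simple algebras, the ideal of $A_l$ generated by this image consists of all functions supported on $W_l(u)$. As $A=\bigcup A_l$, we obtain an increasing union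
$$I_u=\bigcup_{l\ge m}I_{u,l},\qquad I_{u,l}=\{f\in A_l:\mathrm{supp}\,f\subseteq W_l(u)\},\tag{6}$$
where $\mathrm{supp}\,f$ is the set of points at which $f$ is non-zero.

From now on $\theta:G\to\mathrm{Aut}_k(A)$ is the action of Section 2 and $R=A*G$.

## 7. Graded simplicity and the centralizer

**$R$ is graded simple.** *The rotations spread any ideal over the whole circle.* Let $L\ne0$ be a graded ideal of $R$. The $\delta_g$ are units, so $L\cap A\delta_g=(L\cap A)\delta_g$, and $I=L\cap A$ is non-zero. It is $\theta(G)$-invariant, since $\theta(g)(a)=\delta_ga\delta_g^{-1}\in L$ for $a\in I$. For some $m$ the ideal $I\cap A_m$ of $A_m=\prod_{V_m}B_m$ is non-zero, so it contains some $e_u$ with $u\in V_m$. Applying all $\sigma_r$ with $r\in D_m$ and using (2), we find that $I$ contains every $e_v$ with $v\in V_m$. So $I\ni\sum_ve_v=1$ and $L=R$.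

**Reduction of the centralizer condition to outerness.** *We show that an element violating demand 2 must be a unit; regularity and $Z(A)=k$ do all the work.*

Let $\sum a_g\delta_g\in C_R(A)$. Comparing components of $b\sum a_g\delta_g=\sum a_g\theta(g)(b)\delta_g$ gives $ba_g=a_g\theta(g)(b)$ for all $b\in A$ and all $g$. Suppose $a=a_g\ne0$, and put $h=\theta(g)$. As $h$ is surjective, $Aa=a\,h(A)=aA$.

By regularity choose $y$ with $a=aya$, and put $p=ay$, $q=ya$. These are idempotents. From $pA=ayA\subseteq aA=ayaA\subseteq pA$ we get $pA=aA$. From $Aq=Aya\subseteq Aa=Aaya\subseteq Aq$ we get $Aq=Aa$. So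
$$pA=aA=Aa=Aq .$$
From $p\in Aq$ we get $pq=p$, and from $q\in pA$ we get $pq=q$. Hence $p=q$ and $pA=Ap$. For $b\in A$: $bp\in Ap=pA$ gives $pbp=bp$, and $pb\in pA=Ap$ gives $pbp=pb$. So $p$ is central, and $p\in Z(A)=k$. Since $a=pa\ne0$, $p$ is a non-zero idempotent of the field $k$, so $p=1$. Thus $ay=ya=1$, the element $a$ is a unit, and $h(b)=a^{-1}ba$ is an inner automorphism.

So the centralizer condition follows once we know:

**Proposition 2.** If $\theta(g)$ is an inner automorphism of $A$, then $g=e$.

Indeed, Proposition 2 then gives $C_R(A)\subseteq A$, so $C_R(A)=Z(A)=k$.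

## 8. Every $\theta(g)$ with $g\ne e$ is outer

We prove Proposition 2. Write $g=ct$ with $t\in D$ and $c=\prod_{i=1}^qc_{r_i}^{n_i}$, where the $r_i$ are distinct, and suppose that $\theta(g)$ is inner.

**Step 1: there is no rotation part, $t=0$.** *The gauge part and inner automorphisms preserve every ideal; a non-zero rotation does not.*

Let $I$ be any ideal of $A$. It is the union of the ideals $I\cap A_m$ of $A_m$. By (4), for all large $m$ the map $\theta(c)$ acts on $A_m$ as conjugation by a unit of $A_m$, so $\theta(c)(I\cap A_m)=I\cap A_m$. Hence $\theta(c)(I)=I$. Since $\theta(g)=\theta(c)\sigma_t$ is inner, $\theta(g)(I)=I$, so $\sigma_t(I)=I$.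

Suppose $t\neq0$. Choose $m$ with $t\in D_m$ and $\|t\|\ge2\cdot2^{-m}$. Let $u\in V_m$ and $u'=u+[t]_m$. By (2), $\sigma_t(I_u)=I_{u'}$, so $I_u=I_{u'}$. On the other hand $\|u'/2^m-u/2^m\|=\|t\|\ge2\cdot2^{-m}$. A point $w\in W_l(u)\cap W_l(u')$ would give $\|t\|<2\cdot2^{-m}$ by (5) and the triangle inequality. So $W_l(u)\cap W_l(u')=\emptyset$ for all $l\ge m$. Two elements of $I_u$ and $I_{u'}$ lie in $I_{u,l}$ and $I_{u',l}$ for a common $l$ by (6), and their product vanishes pointwise. So $I_uI_{u'}=0$, and $e_u=e_u^2\in I_uI_u=I_uI_{u'}=0$. This is a contradiction.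

**Step 2: there is no gauge part, $c=e$.** *If $\theta(c)$ were conjugation by a single unit $V$ in some $A_n$, then the new factor $U_{n+1}$ that enters at stage $n+1$ would have to be scalar at the points where it is not.*

Now $\theta(c)(a)=VaV^{-1}$ for some unit $V$ of $A$. Choose $n\ge3$ with $V,V^{-1}\in A_n$ and all $r_i\in D_n$. For $m\ge n$ put
$$X_m=\prod_i\sigma_{r_i}(T_m)^{n_i}\in\Delta_m .$$
By (4), $\theta(c)(a)=X_maX_m^{-1}$ for $a\in A_m$. Comparing with $VaV^{-1}$, we see that $Z_m:=V^{-1}X_m$ is a unit of $A_m$ that commutes with $A_m$. So $Z_m$ is scalar-valued on $V_m$.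

In $A_{n+1}$ the unit $V$ cancels. Since $T_{n+1}=T_nU_{n+1}$ and $\Delta_{n+1}$ is commutative,
$$Z_n^{-1}Z_{n+1}=X_n^{-1}X_{n+1}=\prod_i\sigma_{r_i}(U_{n+1})^{n_i}.\tag{7}$$
Evaluate (7) at $w_i=[r_i]_{n+1}=2[r_i]_n$. The $w_i$ are distinct, and $\sigma_{r_l}(U_{n+1})(w_i)=U_{n+1}(w_i-w_l)$, which is $1$ for $l\ne i$ and $\mathrm{diag}(\lambda1,1)$ for $l=i$. So the right side of (7) at $w_i$ is $\mathrm{diag}(\lambda^{n_i}1,1)$.

For the left side, $w_i=2j$ with $j=[r_i]_n$ is an even point. So the image of $Z_n^{-1}$ in $A_{n+1}$ has there the value $\mathrm{diag}(Z_n^{-1}(j),Z_n^{-1}(j))$, which is scalar because $Z_n^{-1}(j)$ is. Also $Z_{n+1}(2j)$ is scalar. So the left side of (7) at $w_i$ is scalar, and $\lambda^{n_i}=1$. As $\lambda$ has order $d$, this gives $c_{r_i}^{n_i}=e$ for every $i$. Hence $c=e$ and $g=e$. $\square$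

## 9. The annihilator of $A$, and what kind of group $G$ is

**$\alpha$ is trivial near $\frac12$.** *We show that $\alpha=\theta(c_0)$ fixes $I_u$ pointwise, where $u=2\in V_2$.*

Let $m\ge3$ and $f\in I_{u,m}$. For $3\le l\le m$ let $0_l$ be the element $0$ of $V_l$. The image of $U_l$ in $A_m$ has at $w$ the blocks $U_l(v)$ with $v\in P_{m,l}(w)$, so its value at $w$ is $1$ unless $w\in W_m(0_l)$. By (5), $w\in W_m(0_l)$ implies $\|w/2^m\|<2^{-l}\le\frac18$. Also by (5), $w\in W_m(u)$ implies $\|w/2^m-\frac12\|<\frac14$. Since $\frac18+\frac14<\frac12$, no $w$ satisfies both. Hence $T_m(w)=1$ for all $w\in W_m(u)$. So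
$$\alpha(f)(w)=T_m(w)f(w)T_m(w)^{-1}=f(w)\qquad(w\in W_m(u)),$$
and for the other $w$ both sides are $0$. Thus $\alpha(f)=f$. By (6), every element of $I_u$ lies in $I_{u,m}$ for some $m\ge3$, and the claim follows. Starting the product $T_m$ at $U_3$ was what left room for this arc.

**$R$ is not simple.** The formula $(a\delta_g)\cdot b=a\,\theta(g)(b)$ makes $A$ a left $R$-module, since
$$(a\delta_g)\cdot\bigl((a'\delta_h)\cdot b\bigr)=a\,\theta(g)(a')\,\theta(gh)(b)=\bigl((a\delta_g)(a'\delta_h)\bigr)\cdot b .$$
Let $y=e_u\delta_e-e_u\delta_{c_0}$. Then $y\ne0$, because $c_0\neq e$ and $e_u\ne0$. For $b\in A$ we have $e_u,e_ub\in I_u$, so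
$$y\cdot b=e_ub-e_u\alpha(b)=e_ub-\alpha(e_u)\alpha(b)=e_ub-\alpha(e_ub)=0 .$$
The annihilator of $A$ in $R$ is a two-sided ideal. It contains $y\neq0$, and it does not contain $1$, since $1\cdot1_A=1_A\neq0$. So $R$ is not simple. With Section 7 and Proposition 2 this proves Theorem A, and the answer to the Question is negative for every $k\ne\mathbb F_2$. $\blacksquare$

**The minimal-support argument inside this example.** Let $J$ be the annihilator of $A$ in $R$. No non-zero $a\delta_g$ lies in $J$, since $(a\delta_g)\cdot1=a$. So $y$ has minimal support $S=\{e,c_0\}$. If $z=a\delta_e+a'\delta_{c_0}\in J$, then $z\cdot1=0$ gives $a'=-a$. So the ideal $I$ of Section 4 is $\{a\in A:a(b-\alpha(b))=0\text{ for all }b\in A\}$. It contains $e_u$. It does not contain $1$, because $\alpha\neq\mathrm{id}$. Conjugation by $t\in D$ moves $S$ to $\{e,c_t\}$, so there are infinitely many conjugates of $S$.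

**The group for $d=2$.** Take for example $k=\mathbb F_3$ and $\lambda=-1$. A finite set of elements of $G=C_2\wr D$ lies in $C_2^{(D_m)}\rtimes D_m$ for some $m$: enlarge $m$ until $D_m$ contains all $D$-parts and all indices $r$ that occur. This is a finite $2$-group, hence nilpotent. So $G$ is a locally finite, locally nilpotent $2$-group, and it is metabelian, being an extension of an abelian group by an abelian group. Therefore "hypercentral" in (3) cannot be replaced by "locally nilpotent" or by "metabelian".

By Theorem B, some non-trivial factor group of $G$ has only infinite conjugacy classes apart from $\{e\}$. One can see directly that $G$ itself is such a group. If $c\ne e$ is in the base, conjugation by $D$ translates the finite non-empty set of indices of $c$ to infinitely many different sets. If $g=ct$ with $t\neq0$, then $c_rgc_r^{-1}=c\,c_rc_{r+t}^{-1}\,t$, and this takes infinitely many values as $r$ runs through $D$.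

Call a group affirmative if the Question has a positive answer for all rings strongly graded by it. By Theorem B all finite groups and all abelian groups are affirmative. As $G$ is a directed union of finite groups and an extension of abelian by abelian, the affirmative groups are closed neither under directed unions nor under extensions.

## 10. Enlarging the normal subgroup that is graded away

We turn to Theorem B. The plan is to pass from graded simple to simple in stages, each time forgetting part of the grading.

Let $G$ and $R$ be as in Theorem B. For $N\trianglelefteq G$ put $R_{gN}=\bigoplus_{x\in gN}R_x$. Then $R=\bigoplus_{gN}R_{gN}$ is a strong $G/N$-grading: $R_{gN}R_{hN}$ contains $R_xR_y=R_{xy}$ for all $x\in gN$, $y\in hN$, and such $xy$ fill $ghN$. Its identity component is $R_N=\bigoplus_{n\in N}R_n$. Call $N$ *good* if $R$ is graded simple for the $G/N$-grading. By hypothesis $\{e\}$ is good. That $G$ is good means that $R$ is simple.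

**Example.** For $N=G$ the grading group is trivial and every ideal is graded. Larger $N$ means more graded ideals, so being good is a stronger condition for larger $N$.

**Step (i): non-zero graded ideals meet the identity component.** *If $J\ne0$ is a $G/N$-graded ideal, then $J\cap R_N\ne0$.* Take $0\ne r\in J\cap R_{gN}$. By Lemma 1, $rR_{g^{-1}}\neq0$, and $rR_{g^{-1}}\subseteq J\cap R_{gNg^{-1}}=J\cap R_N$.

**Step (ii): a maximal good subgroup exists.** *We check that the union $N=\bigcup N_i$ of a chain of good subgroups is good.* Let $J\ne0$ be a $G/N$-graded ideal. By (i) pick $0\ne r\in J\cap R_N$. Its support is finite, so it lies in some $N_i$, and $r\in R_{N_i}$ is homogeneous for the $G/N_i$-grading. So $RrR$ is a non-zero $G/N_i$-graded ideal contained in $J$. Since $N_i$ is good, $RrR=R$, and $J=R$. By Zorn's lemma there is a maximal good $N$.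

Suppose $N\neq G$ and put $\Gamma=G/N$. By hypothesis $\Gamma$ has a finite conjugacy class $K\ne\{1\}$. Let $L$ be the subgroup generated by $K$; then $1\ne L\trianglelefteq\Gamma$. *It is enough to show that $R$ is $\Gamma/L$-graded simple.* For then the preimage of $L$ in $G$ is good and strictly larger than $N$, a contradiction, so $N=G$ and $R$ is simple.

From now on we use only the $\Gamma$-grading, and write $R_1=R_N$ for its identity component. We know that $R$ is strongly $\Gamma$-graded and graded simple for it. The centralizer condition survives in the form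
$$C_R(R_1)\subseteq C_R(R_e)=Z(R_e)\subseteq R_1.\tag{8}$$

## 11. Ideals of $R_1$ invariant under a subgroup of finite index

The set $S\subseteq L$ of Section 4 is fixed elementwise by conjugation with the elements that centralize $L$. These form a subgroup of finite index, and we now show that invariance under it is nearly as good as full invariance: the invariant ideals may be proper, but they are generated by central idempotents.

**Step (iii): $\Gamma$ acts on ideals of $R_1$.** For an ideal $I$ of $R_1$ and $g\in\Gamma$ put $I^g=R_gIR_{g^{-1}}$. This is an ideal of $R_1$, since $R_1R_g=R_g$ and $R_{g^{-1}}R_1=R_{g^{-1}}$. Strong grading gives $(I^h)^g=R_gR_hIR_{h^{-1}}R_{g^{-1}}=I^{gh}$ and $I^1=R_1IR_1=I$. The maps $I\mapsto I^g$ preserve inclusions and have inverses $I\mapsto I^{g^{-1}}$. So $\Gamma$ acts on the lattice of ideals of $R_1$ by lattice automorphisms. For a subgroup $H\le\Gamma$ call $I$ *$H$-invariant* if $I^h\subseteq I$ for all $h\in H$. Then $I^h=I$ for all $h\in H$, because $I=(I^{h^{-1}})^h\subseteq I^h$.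

If $I$ is $\Gamma$-invariant, then $RIR=\sum_{g,h}R_gIR_h$ is a graded ideal with identity component $\sum_gR_gIR_{g^{-1}}=I$. Since $RIR$ is $0$ or $R$, the only $\Gamma$-invariant ideals of $R_1$ are $0$ and $R_1$.

**Example.** In a skew group ring $A*\Gamma$ we have $I^g=A\delta_gIA\delta_{g^{-1}}=\theta(g)(I)$, so $H$-invariance has its usual meaning.

**Step (iv): the invariant ideals for $H=C_\Gamma(L)$.** We have $H=\bigcap_{x\in K}C_\Gamma(x)$. Each $C_\Gamma(x)$ with $x\in K$ has finite index $|K|$, and $K$ is finite, so $H$ has finite index. It is normal because $L$ is.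

*Claim: every non-zero $H$-invariant ideal $I$ of $R_1$ has the form $\varepsilon R_1$ with $\varepsilon\ne0$ a central idempotent of $R_1$.*

The ideal $0$ is proper and $H$-invariant, and the union of a chain of proper $H$-invariant ideals is $H$-invariant and does not contain $1$. By Zorn's lemma there is a maximal proper $H$-invariant ideal $M$. Let $t\in\Gamma$. For $h\in H$ normality gives $t^{-1}ht\in H$, so
$$(M^t)^h=M^{ht}=(M^{t^{-1}ht})^t=M^t ,$$
and $M^t$ is $H$-invariant. The same computation applies to every $H$-invariant ideal, so $t$ permutes the $H$-invariant ideals, preserving inclusions and fixing $R_1$. Hence $M^t$ is again a maximal proper $H$-invariant ideal. Moreover $M^{th}=(M^h)^t=M^t$ for $h\in H$, so $M^t$ depends only on the coset $tH$. As $H$ has finite index, there are finitely many distinct ideals $M_1,\dots,M_q$ among the $M^t$.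

The group $\Gamma$ permutes the $M_i$, so $\bigcap M_i$ is $\Gamma$-invariant. It is proper, so it is $0$ by (iii). For $i\neq j$ we cannot have $M_j\subseteq M_i$, since maximality would give $M_j=M_i$. So $M_i+M_j$ is $H$-invariant and strictly larger than $M_i$, and $M_i+M_j=R_1$.

Now the Chinese remainder theorem, which holds for two-sided ideals, gives $R_1\cong\prod_iR_1/M_i$. To recall why: for fixed $i$ write $1=a_j+b_j$ with $a_j\in M_i$, $b_j\in M_j$ for each $j\ne i$. Multiplying these equations gives $1\in M_i+\prod_{j\neq i}b_j$, where $\prod_{j\ne i}b_j\in\bigcap_{j\neq i}M_j$. So the natural map is onto, and its kernel is $\bigcap M_i=0$. Hence there are orthogonal central idempotents $\varepsilon_i$ of $R_1$ with $\sum\varepsilon_i=1$ and $M_i=(1-\varepsilon_i)R_1$.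

Let $I$ be a non-zero $H$-invariant ideal. For each $i$, the ideal $I+M_i$ is $H$-invariant and contains $M_i$, so it is $M_i$ or $R_1$. If $I\subseteq M_i$, then $\varepsilon_iI=0$. If $I+M_i=R_1$, then multiplying by $\varepsilon_i$ gives $\varepsilon_i\in\varepsilon_iI+\varepsilon_iM_i=\varepsilon_iI$, so $\varepsilon_iI=\varepsilon_iR_1$. Since $I=\bigoplus_i\varepsilon_iI$, we get $I=\varepsilon R_1$, where $\varepsilon$ is the sum of the $\varepsilon_i$ of the second kind. As $I\ne0$, $\varepsilon\neq0$. This proves the claim.

## 12. The minimal-support argument with a central idempotent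

**Step (v): $R$ is $\Gamma/L$-graded simple.** *We repeat Section 4 inside $R_L$, with $\varepsilon$ in place of $1$.* Let $J\ne0$ be a $\Gamma/L$-graded ideal. By (i), applied to the $\Gamma$-grading and $L\trianglelefteq\Gamma$, we have $J\cap R_L\neq0$. Choose $0\ne r\in J\cap R_L$ with $|\mathrm{supp}\,r|=n$ minimal, the support being taken in $\Gamma$. Pick $g\in\mathrm{supp}\,r\subseteq L$. By Lemma 1 there is $x\in R_{g^{-1}}$ with $r_gx\ne0$. Then $rx\in J\cap R_L$ has support in $(\mathrm{supp}\,r)g^{-1}\subseteq L$, and this support contains $1$. By minimality it has size $n$. Replacing $r$ by $rx$, we may assume $1\in S:=\mathrm{supp}\,r\subseteq L$. Let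
$$J_S=\{z\in J:\mathrm{supp}\,z\subseteq S\},\qquad I=\{z_1:z\in J_S\}.$$
Here $I$ is an ideal of $R_1$ because $R_1J_SR_1\subseteq J_S$, and $0\ne r_1\in I$.

If $h\in H=C_\Gamma(L)$, $x\in R_h$, $y\in R_{h^{-1}}$ and $z\in J_S$, then $xzy\in J$ has components $xz_sy\in R_{hsh^{-1}}=R_s$ for $s\in S$, since $h$ commutes with $S\subseteq L$. So $xzy\in J_S$, with identity component $xz_1y$. Hence $I^h\subseteq I$, and $I$ is $H$-invariant. By (iv), $I=\varepsilon R_1$, so there is $z\in J_S$ with $z_1=\varepsilon$, a non-zero central idempotent of $R_1$.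

For $a\in R_1$ the element $az-za\in J\cap R_L$ has support in $S\setminus\{1\}$, because $a\varepsilon-\varepsilon a=0$. By minimality of $n$, $az=za$. So $z\in C_R(R_1)\subseteq R_1$ by (8), and $z=\varepsilon$. Then $R\varepsilon R\subseteq J$ is a non-zero $\Gamma$-graded ideal. As $R$ is graded simple for the $\Gamma$-grading, $R\varepsilon R=R$ and $J=R$. This proves Theorem B. $\blacksquare$

An FC-group is a group in which all conjugacy classes are finite.

**Corollary.** The answer to the Question is affirmative for all finite groups, all FC-groups, all hypercentral groups and all virtually nilpotent groups.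

**Proof.** We check the hypothesis of Theorem B. Non-trivial quotients of finite groups are finite, and quotients of FC-groups are FC-groups, so in both cases there is nothing more to show. In a hypercentral group every non-trivial quotient has a central element different from the identity, whose conjugacy class has one element. Finally let $Q$ be a non-trivial quotient of a virtually nilpotent group. If $Q$ is finite there is nothing to show. If $Q$ is infinite, it has an infinite nilpotent normal subgroup $M$ of finite index: take the image of a nilpotent normal subgroup of finite index, which exists by passing to the normal core. Then $Z(M)\ne1$. A non-identity element of $Z(M)$ is centralized by $M$, so its conjugacy class in $Q$ has at most $[Q:M]$ elements. $\square$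

It is not claimed that the condition in Theorem B characterizes the groups with an affirmative answer. Theorem A with $d=2$ shows that some such condition is needed already among metabelian, locally finite $2$-groups.
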